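\title{Unimodal $h^*$-vectors are exponentially rare among the simplices $\Delta_{(1,\mathbf{q})}$}

\begin{abstract}
A partition $\mathbf{q}=(q_1,\ldots,q_n)$ of $M-1$ defines the lattice simplex $\Delta_{(1,\mathbf{q})}$ with vertices $\mathbf{e}_1,\ldots,\mathbf{e}_n$ and $-\sum_i q_i\mathbf{e}_i$, of normalized volume $M$. Let $\mathrm{un}(M)$ be the fraction of these simplices whose Ehrhart $h^*$-vector is unimodal. We prove that $\mathrm{un}(M)\to0$, and that $\log(1/\mathrm{un}(M))$ has exact order $\sqrt M$. Outside a set of partitions of exponentially small proportion in $\sqrt M$, the $h^*$-vector has at least a constant times $\sqrt M$ valleys. With probability tending to one it begins $1,\ldots,1,2,1$, and the position of the entry $2$, suitably normalized, has a Gumbel limit law. The proofs read the $h^*$-vector as the occupation counts of a lattice path and compare a uniform partition with a model of independent part multiplicities.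
\end{abstract}

\section{Introduction}

Let $P\subset\mathbb{R}^n$ be an $n$-dimensional lattice polytope, that is, the convex hull of finitely many points of $\mathbb{Z}^n$. The numbers of lattice points in the dilates of $P$ are recorded by the \emph{$h^*$-polynomial}, defined by
\[
\sum_{t\ge0}|tP\cap\mathbb{Z}^n|\,z^t=\frac{h^*(P;z)}{(1-z)^{n+1}} .
\]
It has degree at most $n$ and nonnegative integer coefficients $h_0,\ldots,h_n$, whose sum is the normalized volume $n!\operatorname{vol}(P)$. The $h^*$-vector $(h_0,\ldots,h_n)$ thus distributes the volume over $n+1$ levels, and the first question about its shape is whether it has a single peak. It is called \emph{unimodal} if $h_0\le\cdots\le h_k\ge\cdots\ge h_n$ for some $k$.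

We study a family in which the $h^*$-vector is explicit. For positive integers $q_1\le\cdots\le q_n$ put $\mathbf{q}=(q_1,\ldots,q_n)$, $M=1+q_1+\cdots+q_n$ and
\[
\Delta_{(1,\mathbf{q})}=\operatorname{conv}\Big(\mathbf{e}_1,\ldots,\mathbf{e}_n,\,-\sum_{i=1}^nq_i\mathbf{e}_i\Big)\subset\mathbb{R}^n .
\]
This simplex has normalized volume $M$, and by a formula of Braun, Davis and Solus,
\begin{equation}\label{eq:formula}
h^*(\Delta_{(1,\mathbf{q})};z)=\sum_{b=0}^{M-1}z^{w(b)},\qquad
w(b)=b-\sum_{i=1}^n\Big\lfloor\frac{q_ib}{M}\Big\rfloor=\frac bM+\sum_{i=1}^n\Big\{\frac{q_ib}{M}\Big\},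
\end{equation}
where $\{y\}=y-\lfloor y\rfloor$ is the fractional part. For fixed $M\ge2$ the vector $\mathbf{q}$ ranges over the partitions of $m=M-1$, of any length $n\ge1$. Distinct partitions give distinct simplices, so there are $p(m)$ simplices of volume $M$ in the family, where $p$ is the partition function. Let $\mathrm{un}(M)$ be the fraction of them with a unimodal $h^*$-vector. The following question comes from the paper of Braun, Davis, Hanely, Lane and Solus \cite{BDHLS}.

\medskip
\noindent\emph{Is $\lim_{M\to\infty}\mathrm{un}(M)=0$? If not, does the limit exist? If not, what are $\limsup_{M\to\infty}\mathrm{un}(M)$ and $\liminf_{M\to\infty}\mathrm{un}(M)$?}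
\medskip

Two observations suggest that unimodality should be common. First, $\mathrm{un}(M)=1$ for $M\le7$ (Example~\ref{ex:small}). Second, $h_k/M$ is the probability that $w(b)=k$ for a uniformly chosen $b$, and the last expression in \eqref{eq:formula} writes $w(b)$ as a sum of $n+1$ fractional parts; a sum of many bounded terms invites the guess of a bell-shaped distribution. That guess concerns the bulk of the distribution, and we neither prove nor use it. Unimodality is an exact condition on all entries, and we show that it breaks in the lower tail, where most entries equal $1$ and two separated entries equal to $2$ suffice to destroy it.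

Throughout, $c=\pi/\sqrt6$, $m=M-1$, $\log$ is the natural logarithm, and $P_m$ is the uniform probability measure on the partitions of $m$, so that $\mathrm{un}(M)=P_m(h^*\text{ is unimodal})$.

\begin{theorem}\label{thm:decay}
There are $\delta>0$ and $M_0$ such that
\[
e^{-2c\sqrt{M-1}}\le\mathrm{un}(M)\quad(M\ge2),\qquad \mathrm{un}(M)\le e^{-\delta\sqrt M}\quad(M\ge M_0).
\]
In particular $\mathrm{un}(M)\to0$, and $\log(1/\mathrm{un}(M))\asymp\sqrt M$ as $M\to\infty$.
\end{theorem}

The answer to the question is therefore yes: the limit exists, and the limit, the upper limit and the lower limit are all $0$. For large $M$ the quantity $-\log(\mathrm{un}(M))/\sqrt M$ lies between two positive constants, the upper one being $2c=\pi\sqrt{2/3}$; we do not determine whether it converges.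

To measure how badly unimodality fails we count valleys. Let $v(\mathbf{q})$ be the largest $r\ge0$ for which there are indices $a_0<d_1<a_1<\cdots<d_r<a_r$ in $\{0,\ldots,n\}$ with $h_{d_j}<\min(h_{a_{j-1}},h_{a_j})$ for all $j$. Then $h^*$ is unimodal if and only if $v=0$. Indeed, a unimodal sequence has no entry smaller than both an earlier and a later one. Conversely, let $h_k$ be a largest entry of a sequence that is not unimodal. Either $h_i>h_{i+1}$ for some $i<k$, and then $h_{i+1}<h_i\le h_k$ forces $i+1<k$ and makes $i<i+1<k$ a valley; or $h_{i-1}<h_i$ for some $i>k$, and then $k<i-1<i$ is a valley.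

\begin{theorem}\label{thm:valleys}
There are $\kappa,\delta'>0$ such that $P_m\big(v(\mathbf{q})\ge\kappa\sqrt M\big)\ge1-e^{-\delta'\sqrt M}$ for all large $M$.
\end{theorem}

The third result locates the \emph{first descent}, the least $k$ with $h_k>h_{k+1}$.

\begin{theorem}\label{thm:first}
Put $k^*=\lceil M/q_n\rceil-1$. With $P_m$-probability tending to $1$ as $M\to\infty$,
\[
h_0=\cdots=h_{k^*-1}=1,\qquad h_{k^*}=2,\qquad h_{k^*+1}=1 ,
\]
so that the first descent of $h^*$ is at $k^*$. For every real $u$,
\[
P_m\Big(\frac{(\log M)^2}{4c^2\sqrt M}\Big(\frac{2c\sqrt M}{\log M}-k^*\Big)\le u\Big)\longrightarrow\exp\Big(-\frac1c\,e^{-cu}\Big).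
\]
\end{theorem}

The proofs use two results on partitions: the asymptotic formula of Hardy and Ramanujan \cite{HR} and, for Theorem~\ref{thm:first} only, the limit law of Erd\H{o}s and Lehner \cite{EL} for the largest part. Both are stated where they enter.

\section{The $h^*$-vector as the occupation counts of a path}\label{sec:path}

We first recall where \eqref{eq:formula} comes from. Let $v_0,\ldots,v_n$ be the vertices of a lattice simplex, and let $\Pi=\{\sum_i\lambda_i(v_i,1):0\le\lambda_i<1\}\subset\mathbb{R}^{n+1}$. Every lattice point of the cone spanned by the $(v_i,1)$ is uniquely a lattice point of $\Pi$ plus a nonnegative integer combination of the $(v_i,1)$, so $h_k$ is the number of lattice points of $\Pi$ with last coordinate $k$. Take $v_0=-\sum_iq_i\mathbf{e}_i$ and $v_i=\mathbf{e}_i$. The $i$th coordinate $\lambda_i-q_i\lambda_0$ is an integer exactly when $\lambda_i=\{q_i\lambda_0\}$, and then the last coordinate $\lambda_0+\sum_i\{q_i\lambda_0\}$ differs from $M\lambda_0$ by an integer. So $\lambda_0=b/M$ with $0\le b\le M-1$,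 and the last coordinate is the last expression in \eqref{eq:formula}. The two expressions for $w(b)$ agree because $b-\sum_iq_ib/M=b/M$.

We read $b$ as \emph{time} and $w(b)$ as the \emph{level} of a path at time $b$; then $h_k$ is the number of visits to level $k$. Put
\[
G(b)=\sum_{i=1}^n\Big\lfloor\frac{q_ib}{M}\Big\rfloor,\qquad w(b)=b-G(b).
\]
The function $G$ is nondecreasing. The step from $b$ to $b+1$ is a \emph{rise} by one level if $G(b+1)=G(b)$, a \emph{stall} if $G(b+1)=G(b)+1$, and a \emph{drop} otherwise. A part $q$ contributes to $G$ for the first time at the step where $qb$ reaches $M$, that is, from $b$ to $b+1$ when $q$ lies in the \emph{window}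
\[
W_b=\Big[\frac{M}{b+1},\frac Mb\Big),\qquad b\ge1 .
\]
The windows are disjoint, and early times correspond to large parts.

\begin{lemma}\label{lem:path}
Let $\mathbf{q}$ be a partition of $m$ with $n$ parts.
\begin{enumerate}
\item[(a)] $w(0)=0$, $w(M-1)=n$, $1\le w(b)\le n$ for $1\le b\le M-1$, and $w(b+1)\le w(b)+1$.
\item[(b)] $h_0=1$, $h_k\ge1$ for $0\le k\le n$, and $\sum_{k=0}^n(h_k-1)=\sum_{i=1}^n(q_i-1)$.
\item[(c)] For $1\le b\le M-1$, $\ w(b)\ge\dfrac bM\Big(M-\displaystyle\sum_{q_i\ge M/b}q_i\Big)$.
\item[(d)] Suppose $h_k=h_{k+1}=1$ and $w(b)=k$. Then $w(b+1)=k+1$, and if $b\ge1$ then no part of $\mathbf{q}$ lies in $W_b$.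
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The integer $w(b)$ is a sum of $n+1$ numbers in $[0,1)$, the first of which, $b/M$, is positive for $b\ge1$. Since $0<q_i<M$ we have $\lfloor q_i(M-1)/M\rfloor=q_i-1$, so $G(M-1)=M-1-n$ and $w(M-1)=n$. The last inequality holds because $G$ is nondecreasing.

(b) The path goes from $0$ to $n$ with upward steps of size at most $1$, so it visits every level; it visits $0$ only at time $0$. Both sums equal $M-1-n$.

(c) If $q_i<M/b$ then $\{q_ib/M\}=q_ib/M$. Dropping the other fractional parts in \eqref{eq:formula} gives $w(b)\ge\frac bM(1+\sum_{q_i<M/b}q_i)$, and $1+\sum_{q_i<M/b}q_i=M-\sum_{q_i\ge M/b}q_i$.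

(d) Let $b'\ge1$ be the time of the only visit to level $k+1$. The path starts at $0$ and cannot pass level $k+1$ without visiting it, so $w(b'-1)\le k$; by (a), $w(b'-1)\ge k$. Thus $b'-1$ is the time of the only visit to level $k$, and $b'=b+1$. It follows that $G(b+1)=G(b)$. A part $q\in W_b$ would have $\lfloor qb/M\rfloor=0<\lfloor q(b+1)/M\rfloor$, and since no term of $G$ decreases this would give $G(b+1)>G(b)$.
\end{proof}

\begin{example}\label{ex:small}
Let $a_0<d<a_1$ be a valley. By Lemma~\ref{lem:path}(b), $h_{a_0},h_{a_1}\ge2$, so $a_0\ge1$, $n\ge3$ and $M-1-n\ge2$. For $M\le7$ this leaves $(M,n)\in\{(6,3),(7,3),(7,4)\}$ and seven partitions: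
\[
\begin{array}{c|c|c}
\mathbf{q}&w(0)\,w(1)\cdots w(M-1)&h^*\\ \hline
(1,1,3)&011223&(1,2,2,1)\\
(1,2,2)&012123&(1,2,2,1)\\
(1,1,4)&0112233&(1,2,2,2)\\
(1,2,3)&0122223&(1,1,4,1)\\
(2,2,2)&0123123&(1,2,2,2)\\
(1,1,1,3)&0122334&(1,1,2,2,1)\\
(1,1,2,2)&0123234&(1,1,2,2,1)
\end{array}
\]
All are unimodal, so $\mathrm{un}(M)=1$ for $M\le7$.
\end{example}

\begin{example}\label{ex:eight}
Take $\mathbf{q}=(1,1,1,1,3)$, so $M=8$ and $G(b)=\lfloor3b/8\rfloor$:
\[
\begin{array}{c|cccccccc}
b&0&1&2&3&4&5&6&7\\ \hline
G(b)&0&0&0&1&1&1&2&2\\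
w(b)&0&1&2&2&3&4&4&5
\end{array}
\]
The part $3$ lies in $W_2=[8/3,4)$, so the path stalls from time $2$ to time $3$ and visits level $2$ twice. It stalls again when $3b$ passes $16$ and visits level $4$ twice. Between the stalls it rises twice in a row, crossing level $3$ once, and it never returns there. Hence $h^*=(1,1,2,1,2,1)$, with a valley at level $3$.
\end{example}

The valley in Example~\ref{ex:eight} needs stalls that are sparse, that are separated, and that are not filled in by later visits. Each requirement can fail. Write $a^j$ for $j$ parts equal to $a$.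
\begin{enumerate}
\item[(i)] \emph{Dense stalls.} For $\mathbf{q}=(1^{n-1},n)$ we have $M=2n$ and $w(b)=b-\lfloor b/2\rfloor$, so $h^*=(1,2,\ldots,2,1)$. One large part carries half of the volume.
\item[(ii)] \emph{Late returns.} For $\mathbf{q}=(1,2^{n-1})$ we have $M=2n$, $w(b)=b$ for $b<n$ and $w(b)=b-n+1$ for $b\ge n$. The path falls back to level $1$ at time $n$, and again $h^*=(1,2,\ldots,2,1)$. Almost all fractional parts $\{q_ib/M\}$ vanish at $b=n$.
\item[(iii)] \emph{Clustered stalls.} For $\mathbf{q}=(1^7,2,3)$ we have $M=13$, and $G$ increases by one at $b=5,7,9$. The levels $4,5,6$ are visited twice, and $h^*=(1,1,1,1,2,2,2,1,1,1)$.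
\end{enumerate}

For a random partition we look at the levels $0,\ldots,L$, with $L$ a small multiple of $\sqrt M$. The scale is explained by the model of Section~\ref{sec:model}, in which a part of size $i$ is present with probability $e^{-ci/\sqrt m}$, independently over $i$. At time $b=\beta\sqrt M$ the window $W_b$ has length about $\beta^{-2}$ and lies near $\sqrt M/\beta$, so it contains about $\beta^{-2}e^{-c/\beta}$ parts on average. For small fixed $\beta$ this number is small, which makes stalls sparse, but it does not tend to $0$, so among order $\sqrt M$ such times a positive fraction are not rises. Section~\ref{sec:low} excludes (i) and (ii), and Section~\ref{sec:runs} excludes (iii).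

\section{Independent multiplicities}\label{sec:model}

For a partition $\mathbf{q}$ let $X_i=X_i(\mathbf{q})$ be the number of parts equal to $i$. Under $P_m$ the multiplicities are tied by the constraint $\sum_iiX_i=m$. We remove the constraint and pay a factor of order $m$.

Let $s=c/\sqrt m$ and $x=e^{-s}$. Under a probability measure $\mathbb{P}$, with expectation $\mathbb{E}$, let $X_1,X_2,\ldots$ be independent with
\[
\mathbb{P}(X_i=k)=(1-x^i)x^{ik}\quad(k\ge0),\qquad\text{so that}\qquad\mathbb{P}(X_i\ge1)=x^i=e^{-ci/\sqrt m}.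
\]
Put $Z=\prod_{i\ge1}(1-x^i)^{-1}=\sum_{k\ge0}p(k)x^k$. The multiplicity sequence of a given partition of $m$ has $\mathbb{P}$-probability $\prod_i(1-x^i)x^{iX_i}=x^m/Z$, the same for all partitions of $m$. Hence $P_m$ is $\mathbb{P}$ conditioned on $\sum_iiX_i=m$, an event of probability $p(m)x^m/Z$. Expanding the logarithms and using $e^y-1\ge y$ and $\sum_kk^{-2}=c^2$,
\begin{equation}\label{eq:Z}
\log Z=\sum_{i\ge1}\sum_{k\ge1}\frac{x^{ik}}k=\sum_{k\ge1}\frac1k\cdot\frac1{e^{ks}-1}\le\sum_{k\ge1}\frac1{k^2s}=\frac{c^2}s .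
\end{equation}
Since $p(m)x^m\le Z$, this gives $p(m)\le\exp(ms+c^2/s)$. Our choice of $s$ minimizes the exponent: $ms=c^2/s=c\sqrt m$, and
\begin{equation}\label{eq:pupper}
p(m)\le e^{2c\sqrt m}\qquad(m\ge1).
\end{equation}
The theorem of Hardy and Ramanujan \cite{HR} states that $p(k)\sim e^{2c\sqrt k}/(4\sqrt3\,k)$, so \eqref{eq:pupper} loses only a factor of order $m$. The ratio $kp(k)/e^{2c\sqrt k}$ is positive and has a positive limit, so there is a constant $C_0$ with
\begin{equation}\label{eq:HR}
\frac{e^{2c\sqrt k}}{C_0k}\le p(k)\le\frac{C_0\,e^{2c\sqrt k}}{k}\qquad(k\ge1).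
\end{equation}

\begin{lemma}\label{lem:transfer}
For every event $E$ defined in terms of the multiplicities, $P_m(E)\le C_0\,m\,\mathbb{P}(E)$.
\end{lemma}

\begin{proof}
By \eqref{eq:Z} and \eqref{eq:HR}, $\mathbb{P}(\sum_iiX_i=m)=p(m)x^m/Z\ge p(m)e^{-2c\sqrt m}\ge1/(C_0m)$, and $P_m(E)\le\mathbb{P}(E)/\mathbb{P}(\sum_iiX_i=m)$.
\end{proof}

The lemma is useful for events with $\mathbb{P}(E)=o(1/m)$. The events in Sections~\ref{sec:low} and~\ref{sec:runs} have probability exponentially small in $\sqrt m$, so the factor $C_0m$ is harmless.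

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:decay}]
For $\mathbf{q}=(1^m)$ we have $G(b)=0$ and $w(b)=b$ for $b<M$, so $h^*=(1,\ldots,1)$ is unimodal. By \eqref{eq:pupper}, $\mathrm{un}(M)\ge1/p(m)\ge e^{-2c\sqrt{M-1}}$.
\end{proof}

We also use the Chernoff bound: if $S$ is a sum of independent indicators with mean $\mu$, then
\begin{equation}\label{eq:chernoff}
\mathbb{P}(S\le\mu/2)\le e^{-\mu/8}.
\end{equation}
It follows from $\mathbb{P}(S\le\mu/2)\le e^{\mu/4}\,\mathbb{E}e^{-S/2}\le\exp\big(\frac\mu4+\mu(e^{-1/2}-1)\big)$ and $e^{-1/2}\le1-\frac12+\frac18$.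

\section{Low levels are visited early and mostly once}\label{sec:low}

We want the levels up to $L$ to be visited only at times up to about $L$. The time axis splits at $\frac1{16}\sqrt M$. Before that time only parts of size at least $16\sqrt M$ contribute to $G$, and Lemma~\ref{lem:path}(c) keeps the path near the diagonal provided these parts carry little of the volume. After that time we need, simultaneously for all $b$, order $\sqrt M$ parts with $\{q_ib/M\}$ bounded away from $0$. Each size $i\le16\sqrt M$ is present with probability bounded below, so it is enough to know that for every late $b$ a fixed fraction of these sizes have a large fractional part. Put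
\[
Y=\lfloor16\sqrt M\rfloor,\qquad\mathcal{G}_b=\big\{1\le i\le Y:\{ib/M\}\ge\tfrac14\big\}.
\]

\begin{lemma}\label{lem:frac}
For every integer $b$ with $\frac1{16}\sqrt M<b<M$ we have $|\mathcal{G}_b|\ge Y/4$.
\end{lemma}

A lower bound on $b$ of this order is needed: if $b<\frac1{64}\sqrt M$ then $ib/M<\frac14$ for all $i\le Y$, and $\mathcal{G}_b$ is empty.

\begin{proof}
Put $\theta=b/M$, so that $\theta>1/(16\sqrt M)$. The points $i\theta$ move around the circle $\mathbb{R}/\mathbb{Z}$ in steps of length $\eta=\min(\theta,1-\theta)\in(0,\frac12]$.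

Suppose first that $1-\theta<1/(16\sqrt M)$; the points move slowly backward from $0$. For $1\le i\le\frac34Y$ we have $0<i(1-\theta)<\frac34$, so $\{i\theta\}=1-i(1-\theta)>\frac14$. This gives $\lfloor3Y/4\rfloor>3Y/4-1\ge Y/4$ elements, as $Y\ge2$.

Now suppose $1-\theta\ge1/(16\sqrt M)$, so that $\eta\ge1/(16\sqrt M)$. We find a shift $k$ that moves every point of the arc $[0,\frac14)$ out of that arc. Let $k=\lfloor1/(2\eta)\rfloor\ge1$. Then $k\eta\le\frac12$, and $k\eta>\frac14$: if $\eta>\frac14$ because $k\ge1$, and otherwise because $k\eta>\frac12-\eta\ge\frac14$. The number $\{k\theta\}$ equals $k\eta$ or $1-k\eta$, so it lies in $(\frac14,\frac34)$. If $\{i\theta\}<\frac14$, then $\{i\theta\}+\{k\theta\}\in(\frac14,1)$, and this sum is $\{(i+k)\theta\}$. So at least one of $i$, $i+k$ has fractional part at least $\frac14$. Since $2k\le1/\eta\le16\sqrt M$ we have $2k\le Y$, and $t=\lfloor Y/(2k)\rfloor\ge Y/(4k)$. Cut $\{1,\ldots,2kt\}$ into $t$ blocks of length $2k$ and each block into $k$ pairs $\{i,i+k\}$. Each pair meets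 $\mathcal{G}_b$, so $|\mathcal{G}_b|\ge kt\ge Y/4$.
\end{proof}

Fix the constants
\[
\rho=e^{-23c},\qquad\varepsilon=\rho/4,\qquad L=\lfloor\varepsilon\sqrt M\rfloor .
\]
Here $\rho$ is a lower bound for the probability that a given size $i\le Y$ is present, and $L$ is a height that the path is then guaranteed to exceed at late times. Consider the events
\begin{align*}
A_1:&\quad\sum_{i\ge16\sqrt M}iX_i\le\frac M{16},\\
A_2:&\quad\#\{i\in\mathcal{G}_b:X_i\ge1\}>\frac{\rho Y}8\quad\text{for every integer }b\text{ with }\tfrac1{16}\sqrt M<b<M,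
\end{align*}
and $A=A_1\cap A_2$. The event $A_1$ is aimed at obstruction (i) of Section~\ref{sec:path}, and $A_2$ at (ii).

\begin{lemma}\label{lem:events}
$\mathbb{P}(A_1^c)\le e^{-0.03\sqrt m}$ and $\mathbb{P}(A_2^c)\le Me^{-\rho\sqrt M/4}$.
\end{lemma}

\begin{proof}
Let $S=\sum_{i\ge16\sqrt M}iX_i$. Since $e^{si/2}=x^{-i/2}$,
\[
\mathbb{E}\,e^{siX_i/2}=(1-x^i)\sum_{k\ge0}x^{ik/2}=\frac{1-x^i}{1-x^{i/2}}=1+x^{i/2},
\]
so $\mathbb{E}\,e^{sS/2}\le\exp\sum_{i\ge16\sqrt M}x^{i/2}$. The first term of this geometric series is at most $e^{-8c\sqrt{M/m}}\le e^{-8c}$, and $1-x^{1/2}\ge\frac s2-\frac{s^2}8\ge\frac s4$ because $s\le c<2$. The series is therefore at most $4e^{-8c}\sqrt m/c$. From $c>1.2$ and $e^9>8000$ we get $4e^{-8c}/c<0.001$. By Markov's inequality,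
\[
\mathbb{P}(S>M/16)\le\exp\Big(-\frac{sM}{32}+0.001\sqrt m\Big),\qquad\frac{sM}{32}\ge\frac{c\sqrt m}{32}\ge0.0375\sqrt m ,
\]
which gives the first bound.

For $i\le Y$ we have $\mathbb{P}(X_i\ge1)\ge e^{-16c\sqrt{M/m}}\ge e^{-16\sqrt2\,c}\ge\rho$, since $M\le2m$ and $16\sqrt2<23$. Fix $b$. By Lemma~\ref{lem:frac}, $\#\{i\in\mathcal{G}_b:X_i\ge1\}$ is a sum of independent indicators with mean $\mu\ge\rho Y/4$, so by \eqref{eq:chernoff} it is at most $\rho Y/8\le\mu/2$ with probability at most $e^{-\rho Y/32}$. As $Y\ge16\sqrt M-1\ge15\sqrt M$, this is at most $e^{-\rho\sqrt M/4}$. There are fewer than $M$ values of $b$.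
\end{proof}

\begin{proposition}\label{prop:low}
Let $\mathbf{q}$ be a partition of $m$ in $A$.
\begin{enumerate}
\item[(a)] $w(b)\ge\frac{15}{16}b$ for $0\le b\le\frac1{16}\sqrt M$, and $w(b)>L$ for $\frac1{16}\sqrt M<b<M$. Consequently $w(b)\le L$ implies $b\le\frac{16}{15}L$.
\item[(b)] $L<n$, and $\sum_{k=0}^L(h_k-1)\le L/15$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) If $1\le b\le\frac1{16}\sqrt M$ then $M/b\ge16\sqrt M$, so by $A_1$ the parts of size at least $M/b$ sum to at most $M/16$, and Lemma~\ref{lem:path}(c) gives $w(b)\ge\frac{15}{16}b$. If $b>\frac1{16}\sqrt M$, keep in \eqref{eq:formula} one part of each size $i\in\mathcal{G}_b$ that is present; by $A_2$,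
\[
w(b)\ge\tfrac14\,\#\{i\in\mathcal{G}_b:X_i\ge1\}>\frac{\rho Y}{32}\ge\frac{15}{32}\rho\sqrt M>\varepsilon\sqrt M\ge L .
\]
So $w(b)\le L$ forces $b\le\frac1{16}\sqrt M$, and then $\frac{15}{16}b\le L$.

(b) Part (a) at $b=M-1$ gives $n=w(M-1)>L$. The sum $\sum_{k\le L}h_k$ counts the times with $w(b)\le L$, of which there are at most $\frac{16}{15}L+1$. Subtract $L+1$.
\end{proof}

\section{Runs of repeated levels}\label{sec:runs}

Let $\mathbf{q}\in A$. Call a level $k\in\{0,\ldots,L\}$ \emph{single} if $h_k=1$ and \emph{repeated} if $h_k\ge2$; by Lemma~\ref{lem:path}(b) and $L<n$ there is no third case. By Proposition~\ref{prop:low}(b) at most $L/15$ levels are repeated. Let $R$ be the number of maximal runs of consecutive repeated levels. Two successive runs are separated by a single level, so choosing one $a_j$ in each run and one single level $d_j$ in each gap gives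
\begin{equation}\label{eq:vR}
v(\mathbf{q})\ge R-1 .
\end{equation}

It remains to show that $R$ is large. A direct approach would have to say which levels are repeated, and this is awkward: a drop repeats several levels at once, and the level reached at time $b$ depends on all earlier windows. The single levels are easier to handle, because Lemma~\ref{lem:path}(d) converts two adjacent single levels into an empty window. If $R$ is small, the single levels form few long runs, and the empty windows form few long intervals of times. For a \emph{fixed} set of order $L$ times, the probability that all its windows are empty is exponentially small in $L$. The set is not fixed, but a union of few intervals can be chosen in few ways. Put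
\[
\sigma=e^{-6c/\varepsilon},\qquad\mathcal{N}_r=\sum_{j\le2r+2}\binom{2L}{j}.
\]

\begin{proposition}\label{prop:runs}
For every integer $r$ with $1\le r\le L/15$,
\[
P_m\big(A\cap\{R\le r\}\big)\le C_0\,m\,\mathcal{N}_r\,e^{-\sigma L/4}.
\]
\end{proposition}

\begin{proof}
The hypothesis forces $L\ge15$, and hence $L\ge\frac12\varepsilon\sqrt M$.

\emph{Step 1: many empty windows.} Let $\mathbf{q}\in A$ with $R\le r$. For a single level $k$ let $b_k$ be the time of its visit; $b_k\le\frac{16}{15}L$ by Proposition~\ref{prop:low}(a). Let $U$ be the set of the $b_k$ such that $k$ and $k+1$ are both single levels in $\{0,\ldots,L\}$. The single levels form at most $R+1$ maximal runs. By Lemma~\ref{lem:path}(d), a run $k,\ldots,k+\ell$ is visited at the consecutive times $b_k,\ldots,b_k+\ell$, and contributes to $U$ all of them but the last. So $U$ is a union of at most $r+1$ intervals of integers, and, using $r\le L/15$,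
\[
|U|\ge\Big(L+1-\frac L{15}\Big)-(r+1)\ge\frac{13}{15}L .
\]
The windows of very early times lie so far out that they are empty with probability close to $1$, so we discard them: let $U'=U\cap[L/2,\infty)$. Then $U'$ is a union of at most $r+1$ intervals of integers, $U'\subset[L/2,2L-1]$, and $|U'|\ge\frac{13}{15}L-\frac L2-1=\frac L4+\frac{7L}{60}-1\ge\frac L4$. By Lemma~\ref{lem:path}(d), $\mathbf{q}$ lies in the event
\[
E_{U'}=\Big\{X_i=0\text{ for every integer }i\in\bigcup_{b\in U'}W_b\Big\}.
\]

\emph{Step 2: counting the sets.} Let $\mathcal{U}$ be the family of all sets of integers $U'\subset[L/2,2L-1]$ that are unions of at most $r+1$ intervals and have $|U'|\ge L/4$. For such a set consider the integers $t$ for which exactly one of $t-1$, $t$ lies in $U'$. There are at most $2r+2$ of them, they lie in $\{1,\ldots,2L\}$, and they determine $U'$: an integer belongs to $U'$ exactly when an odd number of them do not exceed it. So $|\mathcal{U}|\le\mathcal{N}_r$.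

\emph{Step 3: a fixed set.} Let $U'\in\mathcal{U}$ and $b\in U'$. Since $b+1\le2L$, the half-open interval $W_b$ has length
\[
\frac M{b(b+1)}\ge\frac M{4L^2}\ge\frac1{4\varepsilon^2}\ge1 ,
\]
so it contains an integer $i_b$. Since $b\ge L/2$ we have $i_b<2M/L\le4\sqrt M/\varepsilon$, and so
\[
\mathbb{P}(X_{i_b}\ge1)\ge\exp\Big(-\frac{4c}\varepsilon\sqrt{M/m}\Big)\ge\exp\Big(-\frac{4\sqrt2\,c}\varepsilon\Big)\ge\sigma .
\]
The windows are disjoint, so the $i_b$ are distinct and $\mathbb{P}(E_{U'})\le(1-\sigma)^{|U'|}\le e^{-\sigma L/4}$.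

By Step 1 the partitions in $A\cap\{R\le r\}$ lie in $\bigcup_{U'\in\mathcal{U}}E_{U'}$. Steps 2 and 3 and Lemma~\ref{lem:transfer} give the bound.
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:decay}]
By \eqref{eq:vR}, a partition with unimodal $h^*$-vector lies in $A_1^c$, in $A_2^c$, or in $A\cap\{R\le1\}$. A subset of $\{1,\ldots,2L\}$ with at most four elements can be listed as a $4$-tuple with blanks allowed, so $\mathcal{N}_1\le(2L+1)^4$. When $L\ge15$, Lemmas~\ref{lem:transfer} and~\ref{lem:events} and Proposition~\ref{prop:runs} with $r=1$ give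
\[
\mathrm{un}(M)\le C_0m\Big(e^{-0.03\sqrt m}+Me^{-\rho\sqrt M/4}+(2L+1)^4e^{-\sigma L/4}\Big).
\]
Here $0.03\sqrt m\ge0.02\sqrt M$ and $\sigma L/4\ge\sigma\varepsilon\sqrt M/8$, and the prefactors are polynomial in $M$. Any positive $\delta<\min(0.02,\rho/4,\sigma\varepsilon/8)$ works for large $M$.
\end{proof}

For $r=1$ the union bound cost only a polynomial factor, far less than the gain $e^{-\sigma L/4}$. Theorem~\ref{thm:valleys} spends this slack by taking $r$ proportional to $L$. Let $H(\alpha)=-\alpha\log\alpha-(1-\alpha)\log(1-\alpha)$, which tends to $0$ as $\alpha\to0$. For $0<\alpha\le\frac12$,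
\begin{equation}\label{eq:entropy}
\sum_{j\le\alpha N}\binom Nj\le e^{NH(\alpha)},
\end{equation}
because $1\ge\sum_{j\le\alpha N}\binom Nj\alpha^j(1-\alpha)^{N-j}$ and $\alpha^j(1-\alpha)^{N-j}\ge\alpha^{\alpha N}(1-\alpha)^{(1-\alpha)N}=e^{-NH(\alpha)}$ for $j\le\alpha N$.

\begin{proof}[Proof of Theorem~\ref{thm:valleys}]
Choose $\gamma\in(0,\frac1{15})$ with $H(2\gamma)\le\sigma/16$, let $M$ be so large that $\gamma L\ge1$, and put $r=\lfloor\gamma L\rfloor$. Then $1\le r\le L/15$ and $2r+2\le4\gamma L=2\gamma\cdot2L$, so \eqref{eq:entropy} gives $\mathcal{N}_r\le e^{2LH(2\gamma)}\le e^{\sigma L/8}$. By Lemmas~\ref{lem:transfer} and~\ref{lem:events} and Proposition~\ref{prop:runs}, outside a set of $P_m$-probability at most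
\[
C_0m\Big(e^{-0.03\sqrt m}+Me^{-\rho\sqrt M/4}+e^{-\sigma L/8}\Big)
\]
we have $\mathbf{q}\in A$ and $R\ge r+1$. The bound is at most $e^{-\delta'\sqrt M}$ for large $M$ if $0<\delta'<\min(0.02,\rho/4,\sigma\varepsilon/16)$. On the remaining set, \eqref{eq:vR} gives $v\ge r\ge\frac12\gamma L\ge\kappa\sqrt M$ with $\kappa=\gamma\varepsilon/4$.
\end{proof}

\section{The first descent}\label{sec:first}

The path follows the diagonal $w(b)=b$ until the largest part first contributes to $G$, at time
\[
b^*=\lceil M/q_n\rceil=k^*+1 .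
\]
For the pattern $1,\ldots,1,2,1$ the step into $b^*$ must be a stall, the next two steps must be rises, and the path must never return to level $b^*$ or below. The first two conditions hold if the second largest part is well below the largest. For the third, Proposition~\ref{prop:low}(a) takes over only after time $\frac{16}{15}b^*$, so the times just after $b^*$ need a finer argument: the gap below $q_n$ lets the path rise undisturbed for $g$ steps, and the parts that act before time $2b^*$ are too few to undo this gain.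

Put
\[
\Lambda=\frac{\sqrt m\log m}{2c},\qquad\omega=\frac{\log\log m}{8c},\qquad F(u)=\exp\Big(-\frac1c\,e^{-cu}\Big).
\]
The theorem of Erd\H{o}s and Lehner \cite{EL} states that $P_m(q_n\le\Lambda+u\sqrt m)\to F(u)$ for every real $u$. The function $F$ is continuous and increases from $0$ to $1$.

\begin{lemma}\label{lem:top}
Each of the following holds with $P_m$-probability tending to $1$.
\begin{enumerate}
\item[(B1)] $|q_n-\Lambda|\le\omega\sqrt m$.
\item[(B2)] $n\ge2$ and $q_n-q_{n-1}\ge\sqrt m/\log m$.
\item[(B3)] $\#\{i:q_i\ge\Lambda/3\}\le m^{2/5}$.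
\item[(B4)] $\mathbf{q}\in A$.
\end{enumerate}
\end{lemma}

\begin{proof}
(B1) For fixed $u>0$ and large $m$ we have $\omega>u$, so the lower limit of the probability is at least $F(u)-F(-u)$; let $u\to\infty$.

(B2) The bound we obtain is far larger than $1/m$, so we count partitions directly instead of using Lemma~\ref{lem:transfer}. By \eqref{eq:HR} and $\sqrt{m-j}\le\sqrt m-j/(2\sqrt m)$,
\[
\frac{p(m-j)}{p(m)}\le2C_0^2\,e^{-cj/\sqrt m}\qquad(0\le j\le m/2).
\]
Removing the two largest parts shows that at most $p(m-a-a')$ partitions of $m$ have largest parts $a\ge a'$. Let $m$ be large and suppose that (B1) holds and (B2) fails. Then $q_n<m$, so $n\ge2$; with $a=q_n$ and $a'=q_{n-1}$ we have $0\le a-a'<\sqrt m/\log m$, $a'\ge T:=\Lambda-2\omega\sqrt m$ and $a+a'\le2\Lambda+2\omega\sqrt m\le m/2$. For each $a'$ there are at most $2\sqrt m/\log m$ choices of $a$. Using $1-e^{-y}\ge y/2$ for $0\le y\le1$, and $2cT/\sqrt m=\log m-\frac12\log\log m$,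
\[
P_m(\text{(B1) and not (B2)})\le2C_0^2\,\frac{2\sqrt m}{\log m}\sum_{a'\ge T}e^{-2ca'/\sqrt m}\le2C_0^2\,\frac{2\sqrt m}{\log m}\cdot\frac{\sqrt m}c\cdot\frac{\sqrt{\log m}}m=\frac{4C_0^2}{c\sqrt{\log m}} .
\]
This tends to $0$; the constant $8c$ in $\omega$ was chosen so that the factor $e^{4c\omega}=\sqrt{\log m}$ is smaller than $\log m$.

(B3) Let $N=\sum_{i\ge\Lambda/3}X_i$. For $i\ge\Lambda/3$ we have $x^i\le x^{\Lambda/3}=m^{-1/6}\le\frac14$ when $m$ is large, so
\[
\mathbb{E}\,2^{X_i}=\frac{1-x^i}{1-2x^i}=1+\frac{x^i}{1-2x^i}\le e^{2x^i}.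
\]
With $1-x\ge s/2$ this gives $\mathbb{E}\,2^N\le\exp\big(2m^{-1/6}\cdot2\sqrt m/c\big)=\exp(4m^{1/3}/c)$. By Markov's inequality and Lemma~\ref{lem:transfer}, $P_m(N>m^{2/5})\le C_0m\,2^{-m^{2/5}}e^{4m^{1/3}/c}\to0$, since $\frac25>\frac13$.

(B4) This follows from Lemmas~\ref{lem:transfer} and~\ref{lem:events}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:first}]
Assume (B1)--(B4) and let $M$ be large. All asymptotic relations below hold uniformly over such partitions. Since $\omega\sqrt m/\Lambda=2c\omega/\log m\to0$, (B1) gives $q_n\sim\Lambda$ and $b^*\sim M/q_n\sim2c\sqrt M/\log M$; in particular $b^*<L$. Put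
\[
g=\lfloor\sqrt M/(\log M)^4\rfloor .
\]
This value is small enough for the second range below and large enough for the third. Recall $M/q_n\le b^*<M/q_n+1$. The five ranges cover all times.

\emph{Times $b<b^*$.} Here $b<M/q_n$, so $q_ib<M$ for all $i$, $G(b)=0$ and $w(b)=b$.

\emph{Times $b^*\le b\le b^*+g$.} We have $M/q_n\le b<M/q_n+1+g<2M/q_n$, because $g+1=o(M/q_n)$; thus $\lfloor q_nb/M\rfloor=1$. For $i<n$, (B2) gives
\[
\frac{q_ib}M\le\frac{q_{n-1}}{q_n}\cdot\frac{q_nb}M\le\Big(1-\frac{\sqrt m}{q_n\log m}\Big)\Big(1+\frac{(1+g)q_n}M\Big)<1 ,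
\]
since $\sqrt m/(q_n\log m)\sim2c/(\log m)^2$ while $(1+g)q_n/M=O((\log m)^{-3})$. So $G(b)=1$ and $w(b)=b-1$.

\emph{Times $b^*+g<b\le2b^*$.} Each term of $G(b)$ is at most $2$, since $q_ib/M\le2b^*q_n/M<2+2q_n/M<3$. A term vanishes unless
\[
q_i\ge\frac M{2b^*}>\frac{q_n}{2(1+q_n/M)}\ge\frac\Lambda3 ,
\]
where the last inequality holds because the middle quantity is asymptotic to $\Lambda/2$. By (B3), $G(b)\le2m^{2/5}$, and $w(b)>b^*+g-2m^{2/5}>b^*$ because $m^{2/5}=o(g)$.

\emph{Times $2b^*<b\le\frac1{16}\sqrt M$.} Proposition~\ref{prop:low}(a) gives $w(b)\ge\frac{15}{16}b>\frac{15}8b^*>b^*$.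

\emph{Times $b>\frac1{16}\sqrt M$.} Proposition~\ref{prop:low}(a) gives $w(b)>L>b^*$.

So the visits to levels at most $b^*$ are the following: levels $0,1,\ldots,b^*-1$ at times $0,1,\ldots,b^*-1$, level $b^*-1$ at time $b^*$, and level $b^*$ at time $b^*+1$. Hence $h_j=1$ for $j<k^*$, $h_{k^*}=2$ and $h_{k^*+1}=1$, and by Lemma~\ref{lem:top} this holds with probability tending to $1$.

For the limit law write $q_n=\Lambda+\xi\sqrt m$, so that $P_m(\xi\le u)\to F(u)$, and put $D=2c\sqrt M/\log M$ and $y=2c\xi/\log m$. Then $q_n=\Lambda(1+y)$. Since $\sqrt{M/m}$ and $\log M/\log m$ are both $1+O(1/M)$, we have $M/\Lambda=D(1+O(1/M))$. On (B1), $|\xi|\le\omega$ and $|y|\le2c\omega/\log m\to0$, and $|k^*-M/q_n|\le1$, so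
\[
k^*=D\big(1+O(1/M)\big)\big(1-y+O(y^2)\big)+O(1),\qquad D-k^*=Dy+O(Dy^2)+O(1).
\]
The normalizing factor in the theorem is $(\log M)^2/(4c^2\sqrt M)=\log M/(2cD)$. Multiplying,
\[
\frac{(\log M)^2}{4c^2\sqrt M}\,(D-k^*)=\xi\,\frac{\log M}{\log m}+O\Big(\frac{\omega^2}{\log m}\Big)+O\Big(\frac{(\log M)^2}{\sqrt M}\Big)=\xi+o(1)
\]
uniformly on (B1). Thus for each $\eta>0$ the probability in the theorem has lower limit at least $F(u-\eta)$ and upper limit at most $F(u+\eta)$. Since $F$ is continuous, it converges to $F(u)$.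
\end{proof}

\begin{remark}
The first descent is followed by a valley. If $h^*$ begins as in Theorem~\ref{thm:first} and $q_n\ge3$, then $\sum_k(h_k-1)\ge q_n-1\ge2$ by Lemma~\ref{lem:path}(b), while the levels up to $k^*+1$ contribute only $1$ to this sum. So $h_k\ge2$ for some $k>k^*+1$, and $k^*<k^*+1<k$ is a valley. In Example~\ref{ex:eight}, $k^*=\lceil8/3\rceil-1=2$ and $k=4$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BDHLS}
Benjamin Braun, Robert Davis, Derek Hanely, Morgan Lane, Liam Solus,
\emph{The Integer Decomposition Property and Weighted Projective Space Simplices},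
arXiv:2103.17156 (2021).

\bibitem{EL}
Erd\H{o}s and Lehner, Duke Math.\ J.\ 8 (1941).

\bibitem{HR}
Hardy and Ramanujan (1918).

\end{thebibliography}
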